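# Riders on the square board: when two moves create a new period in $\gamma_4$

## 1. The exact periods of $\gamma_3$ and $\gamma_4$

**Theorem A.** Let $\mathsf P$ be the rider with moves $(2,3),(2,-3)$, and let $\gamma_4(q;n)$ be the coefficient of $n^{2q-4}$ in the quasipolynomial $u_{\mathsf P}(q;n)$ that counts placements of $q$ identical nonattacking copies of $\mathsf P$ on the $n\times n$ board. For all $q\ge 3$ and all $n$,
$$\gamma_4(q;n+3)-\gamma_4(q;n)=\frac{(-1)^n}{96\,(q-3)!}\neq 0 .$$

**Theorem B.** Let $\mathsf P$ be any rider, with basic moves $m_r=(c_r,d_r)$. Put $\hat d_r=\max(|c_r|,|d_r|)$ and $\Lambda=\operatorname{lcm}\{\hat d_r\}$. Let $\mathcal G=\mathcal G(\mathsf P)$ be the set of all integers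

* $\gcd(c_r,c_s)$, for $m_r\ne m_s$ with $|c_r|<|d_r|$, $|c_s|<|d_s|$, $c_rc_sd_rd_s<0$ and $\frac{|c_r|}{|d_r|}+\frac{|c_s|}{|d_s|}>1$;
* $\gcd(d_r,d_s)$, for $m_r\ne m_s$ with $|d_r|<|c_r|$, $|d_s|<|c_s|$, $c_rc_sd_rd_s<0$ and $\frac{|d_r|}{|c_r|}+\frac{|d_s|}{|c_s|}>1$.

Then:

1. If $q\ge 3$, the period of $\gamma_4$ is exactly $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$. Hence, for $q\ge3$, the period of $\gamma_4$ divides $\Lambda$ if and only if every $g\in\mathcal G$ divides $\Lambda$.
2. If $q=2$, the period of $\gamma_4$ is exactly $\operatorname{lcm}\{\hat d_r:\hat d_r\ge3\}$, which is $1$ if there is no such $r$. Hence, for $q=2$, the period of $\gamma_4$ divides $\Lambda$.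
3. For all $q\ge 2$ the period of $\gamma_3$ is exactly $\Lambda$.

These theorems answer a conjecture from Seth Chaiken, Christopher R. H. Hanusa, and Thomas Zaslavsky, "A $q$-Queens Problem. II. The Square Board", arXiv:1402.4880 (2014): *the period of $\gamma_4$ divides $\Lambda$*, asserted for every $q\ge2$ and every rider. In Theorem A we have $\Lambda=3$, and $3$ is not a period of $\gamma_4$. So the conjecture is false. Theorem B says exactly for which pairs $(q,\mathsf P)$ the assertion holds.

## 2. Riders, coefficients, and what the set $\mathcal G$ measures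

**Definition (rider).** A rider $\mathsf P$ is given by a finite nonempty set $\mathcal M$ of basic moves $m_r=(c_r,d_r)\in\mathbb Z^2$ with $\gcd(c_r,d_r)=1$, taken up to sign. Two pieces attack each other when the difference of their positions is a nonzero integer multiple of a basic move. Two pieces on the same square also count as attacking.

Because the moves are primitive and taken up to sign, distinct moves are never parallel. The queen is the rider with moves $(1,0),(0,1),(1,1),(1,-1)$.

**Definition (the count and its coefficients).** $u_{\mathsf P}(q;n)$ is the number of ways to place $q$ identical, mutually nonattacking copies of $\mathsf P$ on the board $\{1,\dots,n\}^2$. For fixed $q$ it is a quasipolynomial in $n$ of degree $2q$: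
$$u_{\mathsf P}(q;n)=\gamma_0n^{2q}+\gamma_1n^{2q-1}+\cdots+\gamma_{2q},$$
with each $\gamma_i=\gamma_i(q;n)$ periodic in $n$. The *period* of $\gamma_i$ is its least period.

The coefficient functions of a quasipolynomial are uniquely determined: along each residue class modulo a common period the quasipolynomial is an honest polynomial. A small example is $\lfloor n/2\rfloor=\frac12n+\kappa(n)$ with $\kappa(n)=0$ for even $n$ and $-\frac12$ for odd $n$. Its leading coefficient has period $1$ and its constant coefficient has period $2$.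

Put also $\hat c_r=\min(|c_r|,|d_r|)$. Since $\gcd(c_r,d_r)=1$, we have $\hat c_r=\hat d_r$ only if both are $1$, and $\hat c_r=0$ only if $\hat d_r=1$. The number $\hat d_r$ has a plain meaning. A piece that takes $k$ steps along $m_r$ needs a box with sides $k\hat c_r$ and $k\hat d_r$, so the number of steps available on the board is governed by $n/\hat d_r$.

The set $\mathcal G$ looks at pairs of moves. In its first bullet both moves are steep ($|c|<|d|$), and the condition $c_rc_sd_rd_s<0$ says that one has positive slope and the other negative. Walk along the first and then along the second, always to the right: the second leg undoes height while width accumulates. The inequality says that the accumulated width can reach the full board before either leg uses up the full height. The second bullet is the first with the two axes exchanged.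

Some values:

* Queen: no two moves qualify, so $\mathcal G=\varnothing$, and $\Lambda=1$.
* Moves $(1,2),(1,-2),(2,1),(2,-1)$: the pair $(1,2),(1,-2)$ has the right signs, but $\frac12+\frac12=1$ is not $>1$; the other steep/flat combinations fail likewise. So $\mathcal G=\varnothing$ and $\Lambda=2$.
* Moves $(2,3),(2,-3)$: signs are right and $\frac23+\frac23>1$, so $\mathcal G=\{2\}$, $\Lambda=3$. Theorem B gives period $6$ for $q\ge 3$ and period $3$ for $q=2$.
* Moves $(2,3),(2,-3),(1,2)$: now $\Lambda=6$. The pair $(2,-3),(1,2)$ has the right signs and $\frac23+\frac12>1$, giving $\gcd(2,1)=1$; the pair $(2,3),(1,2)$ has the wrong signs. So $\mathcal G=\{1,2\}$, every element divides $6$, and the assertion holds for this rider.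
* Moves $(g,g+1),(g,-g-1)$ with $g\ge2$: here $\frac{2g}{g+1}>1$, so $\mathcal G=\{g\}$, $\Lambda=g+1$, and for $q\ge3$ the period is $g(g+1)$. Thus period$/\Lambda$ is unbounded.
* Riders with one move, and riders with all $\hat d_r\le2$, satisfy the assertion. With one move there are no pairs. With all $\hat d_r\le 2$, a pair satisfying the sign condition has all entries nonzero, so in the first bullet $|c_r|=|c_s|=1$ and the gcd is $1$, and similarly in the second. So $\mathcal G\subseteq\{1\}$.

## 3. Bernoulli polynomials and two pieces on one line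

Recall the Bernoulli polynomials: $B_0=1$, $B_1(x)=x-\frac12$, $B_2(x)=x^2-x+\frac16$, $B_3(x)=x^3-\frac32x^2+\frac12x$, and in general
$$B_j(y+1)-B_j(y)=jy^{j-1},\qquad B_j(x+s)=\sum_i\tbinom jiB_i(s)x^{j-i},\qquad B_i(1-x)=(-1)^iB_i(x).$$
Write $\bar B_i(x)=B_i(\{x\})$ with $\{x\}$ the fractional part. The functions $\bar B_2,\bar B_3$ are continuous, $\bar B_2$ is even, and off the integers $\bar B_2'=2\bar B_1$ and $\bar B_3'=3\bar B_2$.

**Summation formula.** For a polynomial $F$, real $x\ge0$, $m=\lfloor x\rfloor$ and $\varepsilon=\{x\}$,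
$$\sum_{k=1}^mF(k)=\int_0^xF+\sum_{i\ge1}\tfrac1{i!}\big[B_i(1-\varepsilon)F^{(i-1)}(x)-B_i(1)F^{(i-1)}(0)\big].\tag{1}$$

By linearity take $F(y)=y^j$. Then $G(y)=\frac{B_{j+1}(y)}{j+1}$ satisfies $G(y+1)-G(y)=F(y)$, so the sum telescopes to $G(m+1)-G(1)=G(x+(1-\varepsilon))-G(0+1)$. By the addition formula
$$G(x+s)=\sum_i\tfrac1{j+1}\tbinom{j+1}iB_i(s)x^{j+1-i}.$$
The term $i=0$ is $\frac{x^{j+1}}{j+1}=\int_0^xF$. For $i\ge1$, $\frac1{j+1}\binom{j+1}ix^{j+1-i}=\frac1{i!}\cdot\frac{j!}{(j+1-i)!}x^{j+1-i}=\frac1{i!}F^{(i-1)}(x)$. Use this with $s=1-\varepsilon$ at $x$, and with $s=1$ at $0$.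

**Two pieces along one move.** Let $\alpha_r(n)$ be the number of ordered pairs of board squares whose difference lies in $\mathbb Zm_r$ (equal squares included). Write $c=\hat c_r$, $d=\hat d_r$. A pair with difference $km_r$ spans a box of sides $|k|c,|k|d$, so it has $(n-|k|c)(n-|k|d)$ positions if $|k|d\le n$ and none otherwise. Therefore
$$\alpha_r(n)=n^2+2\sum_{k=1}^{\lfloor n/d\rfloor}F(k),\qquad F(y)=(n-yc)(n-yd).$$
Apply (1) with $x=n/d$. Here $F(x)=0$, $F(0)=n^2$, $F'(y)=-n(c+d)+2cdy$, so $F'(x)=-n(d-c)$ and $F'(0)=-n(c+d)$; also $F''=2cd$ and $F'''=0$. With $B_1(1)=\frac12$, $B_2(1)=\frac16$, $B_3(1)=0$, $B_2(1-\varepsilon)=B_2(\varepsilon)$, $B_3(1-\varepsilon)=-B_3(\varepsilon)$,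
$$2\sum_k F(k)=2\int_0^{n/d}F-n^2+\Big[\tfrac{c+d}6-(d-c)\bar B_2(\tfrac nd)\Big]n-\tfrac23cd\,\bar B_3(\tfrac nd),$$
and $\int_0^{n/d}F=n^3\big(\frac1d-\frac{c+d}{2d^2}+\frac{c}{3d^2}\big)=n^3\frac{3d-c}{6d^2}$. Hence
$$\alpha_r(n)=A_rn^3+p_r(n)\,n+\rho_r(n),\tag{2}$$
$$A_r=\tfrac{3d-c}{3d^2}>0,\qquad p_r=\tfrac{c+d}6-(d-c)\bar B_2(\tfrac nd),\qquad \rho_r=-\tfrac23cd\,\bar B_3(\tfrac nd).$$

**Checks by hand.** For the move $(1,2)$: $A=\frac5{12}$, $p=\frac13$ for even $n$ and $\frac7{12}$ for odd $n$, $\rho=0$. At $n=3$ formula (2) gives $\frac{135}{12}+\frac{21}{12}=13$, and directly $9+2\cdot(2\cdot1)=13$. For the move $(1,3)$: $A=\frac8{27}$, and at $n=4$, $\bar B_2(\frac43)=-\frac1{18}$ and $\bar B_3(\frac43)=\frac1{27}$ give $p=\frac79$, $\rho=-\frac2{27}$. So (2) gives $\frac{512}{27}+\frac{84}{27}-\frac2{27}=22$, and directly $16+2\cdot(3\cdot1)=22$.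

**The case $q=2$.** Two labelled pieces attack if they coincide ($n^2$ ways) or differ by a nonzero multiple of exactly one move ($\alpha_r-n^2$ ways for each $r$). So
$$2u_{\mathsf P}(2;n)=n^4-\sum_r\alpha_r(n)+(|\mathcal M|-1)n^2,$$
and by (2), $\gamma_3=-\frac12\sum_rp_r$ and $\gamma_4=-\frac12\sum_r\rho_r$. All periodicity comes through $n/\hat d_r$. This makes the conjecture plausible: one pair of pieces sees only the numbers $\hat d_r$.

## 4. Möbius inversion over flats

Write positions as $z_i=(x_i,y_i)$. Let $H^r_{ij}\subset\mathbb R^{2q}$ be the hyperplane $z_j-z_i\in\mathbb Rm_r$, that is, $d_r(x_j-x_i)=c_r(y_j-y_i)$. Since $m_r$ is primitive, $\mathbb Rm_r\cap\mathbb Z^2=\mathbb Zm_r$. So an integer configuration lies on $H^r_{ij}$ exactly when pieces $i,j$ attack along $m_r$ or coincide.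

**Definition (flat).** A flat is an intersection of some of these hyperplanes; $\hat0=\mathbb R^{2q}$ is the empty intersection. Flats are ordered by reverse inclusion, and $\mu$ is defined by $\mu(\hat0,\hat0)=1$ and $\sum_{\hat0\le V\le U}\mu(\hat0,V)=0$ for $U\ne\hat0$.

For example, with $q=3$ and a single move $m$, the flats are $\mathbb R^6$ ($\mu=1$), the three hyperplanes ($\mu=-1$ each), and the set where all three pieces lie on one line of direction $m$, which lies in all three hyperplanes and has $\mu=-(1-3)=2$.

With $\alpha_U(n)=\#(U\cap\{1,\dots,n\}^{2q})$,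
$$q!\,u_{\mathsf P}(q;n)=\sum_U\mu(\hat0,U)\,\alpha_U(n).\tag{3}$$
Indeed, for an integer point $z$ of the board let $U(z)$ be the intersection of all hyperplanes through $z$. A flat contains $z$ iff it is $\le U(z)$. So $z$ is counted on the right with weight $\sum_{V\le U(z)}\mu(\hat0,V)$, which is $1$ if $U(z)=\hat0$ and $0$ otherwise. The left side counts labelled nonattacking placements.

**Each $\alpha_U$ is a quasipolynomial.** $U$ is a rational linear subspace containing $(\frac12,\dots,\frac12)$. So $U\cap(0,1)^{2q}$ is the relative interior of the rational polytope $U\cap[0,1]^{2q}$, and $\alpha_U(n)$ counts the integer points in its $(n+1)$-fold dilate. By the Ehrhart–Macdonald theorem $\alpha_U$ is a quasipolynomial of degree $s=\dim U$. Write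
$$\alpha_U(n)=\sum_ja_j(U;n)\,n^{s-j}.$$
We shall use this repeatedly: if $\alpha_U(n)=An^s+\kappa(n)n^{s-2}+o(n^{s-2})$ with $\kappa$ periodic, then $a_0=A$, $a_1=0$, $a_2=\kappa$. To see it, compare polynomials along residue classes of $n$ modulo a common period. So an asymptotic expansion suffices to read off these coefficients exactly.

## 5. Lattice sums, and why $a_1$ vanishes

Let $D=U\cap\{z_1=0\}$, $L=D\cap\mathbb Z^{2q}$, $N=\dim D=s-2$. The flat $U$ is invariant under the diagonal translations by $\mathbb R^2$, so each $z\in U\cap\mathbb Z^{2q}$ is uniquely an element of $L$ plus a diagonal integer translation (by $z_1$). For $w\in D$ put $X(w)=\max x_i-\min x_i$ and $Y(w)=\max y_i-\min y_i$. For $w\in L$, a horizontal translation $t$ puts all pieces in the columns $1,\dots,n$ iff $1-\min x_i\le t\le n-\max x_i$, which leaves $(n-X(w))_+$ choices; likewise vertically. Hence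
$$\alpha_U(n)=n^2\sum_{w\in L}f(w/n),\qquad f=(1-X)_+(1-Y)_+ .\tag{4}$$
Since $z_1=0$ on $D$, $f$ has compact support. It is a product of bounded Lipschitz functions, so Lipschitz. Consider the finitely many hyperplanes of $D$ given by $x_i-x_j\in\{0,1,-1\}$ and $y_i-y_j\in\{0,1,-1\}$, for those differences that are not identically zero on $D$. On each region that they cut out, the order of the coordinates and the signs of $1-X$ and $1-Y$ are fixed, so $f$ is a polynomial of degree $\le2$.

**Lemma 1.** For every flat $U$ of dimension $s$, $\alpha_U(n)=A_Un^s+O(n^{s-2})$ with a constant $A_U$. Hence $a_0(U)$ is constant and $a_1(U)=0$.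

*Proof.* If $N=0$ then $\alpha_U=n^2$. Otherwise identify $L\cong\mathbb Z^N$, $D\cong\mathbb R^N$ (possible because $D$ is rational), and compare $f(w/n)$ with $n^N\int f$ over the cell $(w+[-\frac12,\frac12]^N)/n$, which has volume $n^{-N}$.

Suppose no hyperplane meets the interior of the cell. Then $f$ is one polynomial of degree $\le2$ there. Its linear Taylor terms at the centre integrate to $0$ by symmetry, and the quadratic ones contribute $O(n^{-2})$ to the average. There are $O(n^N)$ cells meeting the support, so these errors total $O(n^{N-2})$.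

The cells that meet some hyperplane and the support lie, after scaling by $n$, in finitely many slabs of bounded width inside a ball of radius $O(n)$. So there are $O(n^{N-1})$ of them. By the Lipschitz property each has error $O(n^{-1})$, again $O(n^{N-2})$ in total. So $\sum_wf(w/n)=n^N\int f+O(n^{N-2})$; multiply by $n^2$. $\square$

**Which flats matter.** A flat of codimension $k$ contributes $\mu\,a_{4-k}$ to the coefficient $q!\gamma_4$ of $n^{2q-4}$. Codimension $0$ gives nothing, because $\alpha=n^{2q}$. Codimension $3$ gives nothing, because $a_1=0$. Codimension $4$ gives constants, and codimension $\ge5$ gives nothing. What remains is $\mu a_3$ from codimension $1$ and $\mu a_2$ from codimension $2$. Similarly, $q!\gamma_3$ is a constant (codimension $3$) plus $\sum\mu a_2$ over codimension $1$.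

**Codimension 1.** Here $U=H^r_{ij}$, $\mu=-1$, there are $\binom q2$ flats for each $r$, and $\alpha_U=n^{2q-4}\alpha_r(n)$. By (2), $a_2=p_r$ and $a_3=\rho_r$. So codimension $1$ contributes to $q!\gamma_4$ the sum
$$-\tbinom q2\sum_r\rho_r=\tfrac23\tbinom q2\sum_r\hat c_r\hat d_r\,\bar B_3(n/\hat d_r).$$

## 6. Flats of codimension 2, and the chain that escapes $\hat d_r$

A codimension $2$ flat is the intersection of any two of the distinct hyperplanes that contain it, and $\mu(\hat0,U)=\#\{\text{hyperplanes}\supseteq U\}-1$. A first plan for proving the conjecture is to run through the types of such flats and to show that each $a_2$ has period dividing $\Lambda$. Sort by how two hyperplanes $H^r_{ij}$, $H^s_{kl}$ share indices.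

**(i) Same pair, two moves.** Then $z_i=z_j$, $\alpha_U=n^{2q-2}$, and $a_2=0$.

**(ii) One common index, same move.** Three pieces are collinear along $m_r$. Exactly three hyperplanes contain $U$, so $\mu=2$; there are $\binom q3$ flats per move. Put $c=\hat c_r,d=\hat d_r$. The number of integer triples with minimum $0$ and maximum $R\ge1$ is $(R+1)^3-2R^3+(R-1)^3=6R$, so
$$\alpha_U=n^{2q-6}\Big(n^2+\sum_{R=1}^{\lfloor n/d\rfloor}6R(n-Rc)(n-Rd)\Big).$$
In (1) with $F(y)=6y(n-yc)(n-yd)$ and $x=n/d$: $F(x)=F(0)=0$, $F'(x)=6\frac nd\big(n-\frac{nc}d\big)(-d)=-6n^2\big(1-\frac cd\big)$, $F'(0)=6n^2$. The terms with $i\ge3$ are $O(n)$, and the integral is a constant times $n^4$. The coefficient of $n^2$ in the bracket is $1-\frac12-3(1-\frac cd)\bar B_2(\frac nd)$, so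
$$a_2=\tfrac12-3\Big(1-\frac{\hat c_r}{\hat d_r}\Big)\bar B_2\Big(\frac n{\hat d_r}\Big).$$

**(iii) One common index, two moves.** $z_j-z_i\in\mathbb Rm_r$, $z_k-z_j\in\mathbb Rm_s$ with $i,j,k$ distinct, $r\ne s$. At a generic point of $U$ the difference $z_k-z_i$ is parallel to no basic move, so exactly two hyperplanes contain $U$ and $\mu=1$. Choosing $j$, then $i$ (attached by $m_r$) and $k$ (attached by $m_s$), gives $q(q-1)(q-2)=6\binom q3$ flats for each unordered pair $\{r,s\}$. Write $a_2=\kappa_{rs}(n)$.

**(iv) Disjoint pairs.** Moves $r,s$, possibly equal, with $\mu=1$ and $\alpha_U=n^{2q-8}\alpha_r\alpha_s$, so $a_2=A_rp_s+A_sp_r$ by (2). There are $3\binom q4$ flats if $r=s$, and $6\binom q4$ for each unordered $\{r,s\}$ with $r\ne s$. The total is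
$$3\tbinom q4\sum_r2A_rp_r+6\tbinom q4\sum_{\{r,s\}}(A_rp_s+A_sp_r)=6\tbinom q4\Big(\sum_rA_r\Big)\Big(\sum_rp_r\Big).$$

Types (i), (ii) and (iv) behave as hoped: only $n/\hat d_r$ appears. The plan stops at type (iii). Take $m_1=(2,3)$, $m_2=(2,-3)$ and the chain $z_2=z_1+am_1$, $z_3=z_2+bm_2$ with $a,b>0$. On one leg the height $3a$ always exceeds the width $2a$, so the width never matters. For the chain, the second leg comes down again: the height is $3\max(a,b)$, while the width is $2(a+b)$. At $a=b=\frac n4$ the width is $n$ and the height only $\frac{3n}4$. So $2(a+b)\le n$ is a binding constraint of its own, and for integers it depends on the parity of $n$, although neither move alone knows about $2$.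

This does not settle the matter. The effect might first show up in a lower coefficient, or might cancel. Ehrhart's theorem does not decide it either. In the coordinates $(x_1,y_1,a,b)$ the conditions $x_1=y_1=0$, $y_2=1$, $x_3=1$ give the point $(0,0),(\frac23,1),(1,\frac12)$ of $U\cap[0,1]^6$. Four independent tight constraints in dimension $4$ make it a vertex, and its denominator is $6$. Vertex denominators, however, only bound periods from above. What is needed is an exact value of $a_2$ for a two-dimensional lattice sum of the form (4).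

## 7. Gradient jumps in two-dimensional lattice sums

In Lemma 1 the error came from two sources: quadratic terms inside pieces, and kinks along hyperplanes. The next lemma computes the total contribution of order $n^0$ for $N=2$. Only the kinks survive, and each line contributes the integral of its gradient jump times a single value of $\bar B_2$.

**Lemma 2.** Let $\ell_i=\{w\in\mathbb R^2: p_i\cdot w=h_i\}$ ($1\le i\le M$) be distinct lines, $p_i\in\mathbb Z^2$ primitive, $h_i\in\mathbb Q$. Let $f:\mathbb R^2\to\mathbb R$ be continuous, compactly supported, and polynomial on the closure of each component of $\mathbb R^2\setminus\bigcup\ell_i$. At a point of $\ell_i$ on no other line, define $J_i$ by $\nabla f_+-\nabla f_-=J_ip_i$, where $f_\pm$ are the polynomials on the sides $\pm(p_i\cdot w-h_i)>0$. (They agree on $\ell_i$, so the gradient difference is normal to $\ell_i$.) Let $\lambda_i$ be length on $\ell_i$ normalized so that a primitive integer vector along $\ell_i$ has length $1$. Then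
$$\sum_{w\in\mathbb Z^2}f(w/n)=n^2\int f-\frac12\sum_i\bar B_2(nh_i)\int_{\ell_i}J_i\,d\lambda_i+o(1).$$

**Example.** Let $f(a,b)=(1-2|a|)_+(1-|b|)_+$. The sum is a product. The factor $\sum_b(1-|b|/n)_+$ equals $n$. The factor $\sum_a(1-2|a|/n)_+$ equals $\frac n2$ for even $n$ and $\frac n2+\frac1{2n}$ for odd $n$. So the lattice sum is $\frac{n^2}2$ for even $n$ and $\frac{n^2}2+\frac12$ for odd $n$. In the lemma $\int f=\frac12$. The integrals $\int J\,d\lambda$ are: $-4$ on $a=0$; $2$ on each of $a=\pm\frac12$; $-1$ on $b=0$; $\frac12$ on each of $b=\pm1$. The lines with integer $h$ contribute $-\frac12\cdot\frac16(-4-1+1)=\frac13$, and $a=\pm\frac12$ contribute $-2\bar B_2(\frac n2)$. For even $n$: $\frac13-\frac26=0$. For odd $n$: $\frac13+\frac2{12}=\frac12$. Both agree.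

*Proof of Lemma 2.*

**Step 1 (normal position).** The purpose is to arrange that no line is horizontal, so that we can sum along rows. Replace $f$ by $f(Aw)$ with $A\in GL_2(\mathbb Z)$. The lattice sum and $\int f$ do not change, and the lines become $A^Tp_i\cdot w=h_i$ with $A^Tp_i$ primitive. Gradients are multiplied by $A^T$, so $J_i$ is preserved. $A^{-1}$ maps primitive vectors to primitive vectors, so $\lambda_i$ is preserved. Replacing $(p_i,h_i)$ by $(-p_i,-h_i)$ exchanges the sides and the sign of $p_i$, so $J_i$ is unchanged, and $\bar B_2$ is even. A shear $p\mapsto(p_1+tp_2,p_2)$ with an integer $t$ avoiding finitely many values makes all first coordinates nonzero (if $p_2=0$ then $p_1=\pm1$ already). After sign changes, $p_{i1}>0$ for all $i$, and $\ell_i$ is the graph $x=x_i(y)=(h_i-p_{i2}y)/p_{i1}$.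

**Step 2 (one-dimensional formula).** The purpose is to evaluate one row. Let $g:\mathbb R\to\mathbb R$ be continuous, compactly supported, piecewise polynomial, and $G(t)=g(t/n)$. On $[k,k+1]$, $\int\bar B_1G'=\frac12(G(k)+G(k+1))-\int G$, so $\sum_kG(k)=\int G+\int\bar B_1G'$. Integrate by parts between breakpoints, using that $\frac12\bar B_2$ is a continuous antiderivative of $\bar B_1$:
$$\int\bar B_1G'=-\tfrac12\sum_\xi\tfrac1n[g'](\xi)\bar B_2(n\xi)-\tfrac12\int\bar B_2G'',$$
where $\xi$ runs over breakpoints and $[g']$ is the right-minus-left jump. Once more, with the antiderivative $\frac13\bar B_3$ of $\bar B_2$: the boundary terms are $O(n^{-2})$ because $G''=n^{-2}g''(t/n)$, and $\int\bar B_3G'''$ is an integral of size $O(n^{-3})$ over length $O(n)$. Hence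
$$\sum_kg(k/n)=n\int g-\frac1{2n}\sum_\xi[g'](\xi)\,\bar B_2(n\xi)+O(n^{-2}),\tag{5}$$
with a constant depending only on bounds for the number of breakpoints, the derivatives and the support.

**Step 3 (sum over rows).** The purpose is to turn the double sum into two single sums. Let $\varphi(y)=\int f(x,y)\,dx$. On the row $y=l/n$ the function $x\mapsto f(x,l/n)$ has breakpoints among the $x_i(l/n)$, so the constants in (5) are uniform. Call an ordinate exceptional if two of the lines meet there. On a non-exceptional row, crossing $\ell_i$ from left to right goes from its minus side to its plus side (as $p_{i1}>0$), so $[\partial_xf]=p_{i1}J_i$. The finitely many exceptional ordinates affect $O(1)$ rows, on each of which (5) gives $n\varphi(l/n)+O(1/n)$. On these rows set $J_i=0$ where it is undefined, which again costs $O(1/n)$. Over $O(n)$ rows,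
$$\sum_wf(w/n)=\sum_ln\varphi(l/n)-\sum_i\frac{p_{i1}}{2n}\sum_lJ_i\big(x_i(\tfrac ln),\tfrac ln\big)\,\bar B_2\Big(\frac{nh_i-p_{i2}l}{p_{i1}}\Big)+O(1/n).$$

**Step 4 (first term).** The purpose is to see that it is $n^2\int f+O(1/n)$. The function $f$ is Lipschitz, and each row meets the lines in finitely many points. So the difference quotients of $f$ in $y$ are bounded, vanish outside a fixed compact set, and converge to $\partial_yf$ for all but finitely many $x$. By dominated convergence $\varphi'(y)=\int\partial_yf\,dx$, and the same argument shows that $\varphi'$ is continuous. Between consecutive exceptional ordinates the graphs $x_i(y)$ keep their order and each strip between neighbours lies in one component. So $\varphi$ is a sum of integrals of polynomials between linear limits, hence a polynomial in $y$. Now (5) applies to $\varphi$ without derivative jumps: $\sum_l\varphi(l/n)=n\int\varphi+O(n^{-2})$. Multiply by $n$.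

**Step 5 (second term).** The purpose is to average the $\bar B_2$ factor along each line. Fix $i$ and put $p=p_{i1}$. For fixed $n$ the factor depends only on $l$ mod $p$. The function $y\mapsto J_i(x_i(y),y)$ is bounded, compactly supported and piecewise continuous, so Riemann sums of mesh $p/n$ give $\frac1n\sum_{l\equiv a\,(p)}J_i\to\frac1p\int J_i\,dy$ for each $a$. Recall the multiplication formula $\sum_{k=0}^{p-1}\bar B_2\big(t+\frac kp\big)=p^{-1}\bar B_2(pt)$. Since $\gcd(p_{i2},p)=1$, the numbers $-p_{i2}a$ run over all residues mod $p$, so $\sum_{a\bmod p}\bar B_2\big(\frac{nh_i-p_{i2}a}p\big)=p^{-1}\bar B_2(nh_i)$. The $i$-th term is therefore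
$$-\frac p2\cdot\frac1p\int J_i\,dy\cdot\frac1p\bar B_2(nh_i)+o(1)=-\frac1{2p}\bar B_2(nh_i)\int J_i\,dy+o(1).$$
The primitive vector $(-p_{i2},p_{i1})$ along $\ell_i$ has $y$-component $p$, so $d\lambda_i=dy/p$. $\square$

## 8. Active lines of a two-move chain

Let $m_1=(c_1,d_1)\ne m_2=(c_2,d_2)$ be the two moves of a flat of type (iii); they are not parallel. The other $q-3$ pieces are free, so $\alpha_U=n^{2q-6}$ times the number of chains $(z_1,z_1+am_1,z_1+am_1+bm_2)$ on the board. Because the moves are primitive, $(a,b)$ runs over $\mathbb Z^2$. By (4) the number of chains is $n^2\sum_{w\in\mathbb Z^2}f(w/n)$ with $w=(a,b)$, $f=(1-X)_+(1-Y)_+$ and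
$$X=\max(|ac_1|,|bc_2|,|ac_1+bc_2|),\qquad Y=\max(|ad_1|,|bd_2|,|ad_1+bd_2|).$$
Where the signs of $ac_1,\ bc_2,\ ac_1+bc_2$ are constant, $X$ is linear and equals $\pm$ one of these three forms: $\pm(ac_1+bc_2)$ if $ac_1,bc_2$ have the same sign; otherwise the one of larger absolute value among $ac_1,bc_2$, which is determined by the sign of the sum. The same holds for $Y$. So Lemma 2 applies with the following lines: the zero sets ($h=0$) and the $\pm1$ level sets of the nonzero forms among $ac_1,\ bc_2,\ ac_1+bc_2,\ ad_1,\ bd_2,\ ad_1+bd_2$. A level set $a\gamma+b\delta=\pm1$ has $p=(\gamma,\delta)/g$ and $h=\pm1/g$ with $g=\gcd(\gamma,\delta)$. Lines with $h=0$ contribute constants. Since $\alpha_U=n^{2q-4}\sum f(w/n)$ and $s=2q-2$, Lemma 2 and the remark in Section 4 give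
$$\kappa_{12}(n)=\text{const}-\sum_{i:\,h_i\ne0}\omega_i\,\bar B_2(n/g_i),\qquad \omega_i=\tfrac12\int_{\ell_i}J_i\,d\lambda_i,\quad h_i=\pm\tfrac1{g_i}.\tag{6}$$

The possible $g_i$ are many. The next three claims find exactly which of them carry weight. Throughout, $h_i\ne0$.

**Claim 1.** $\omega_i\ge0$. Moreover $\omega_i>0$ iff some point $w\in\ell_i$ on no other line satisfies ($X(w)=1$, $Y(w)<1$) or ($Y(w)=1$, $X(w)<1$). Such a line is called *active*.

*Proof.* The aim is a sign for the jumps, which will exclude cancellation later. Let $w\in\ell_i$ be on no other line. Since $h_i\ne0$, $w$ is on no zero set, so $X$ and $Y$ are linear near $w$. Hence $F=(1-X)_+$ and $G=(1-Y)_+$ are convex near $w$. The slope of a convex function along the direction $p_i$ cannot decrease, so the gradient jumps $[\nabla F],[\nabla G]$ across $\ell_i$ are nonnegative multiples of $p_i$. By continuity of $F$ and $G$,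
$$J_ip_i=[\nabla(FG)]=G(w)[\nabla F]+F(w)[\nabla G],$$
so $J_i\ge0$ and $\omega_i\ge0$.

If $X(w)=1$, then near $w$ the function $X$ is $\pm$ a nonzero form, and $\{X=1\}$ is locally a line of the arrangement through $w$, hence $\ell_i$. There the gradient of $F$ jumps from $-\nabla X$ on the side $X<1$ to $0$ on the side $X>1$, so $[\nabla F]$ is a positive multiple of $p_i$. If $X(w)\ne1$, then $F$ is linear near $w$ and $[\nabla F]=0$. The same holds for $Y$ and $G$. So $J_i(w)>0$ iff ($X(w)=1$ and $G(w)>0$) or ($Y(w)=1$ and $F(w)>0$), which is the stated condition. Since $J_i$ is piecewise polynomial along $\ell_i$, positivity at one such point gives a positive integral. Conversely, if $J_i$ vanishes at all such points, then $\omega_i=0$. $\square$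

**Claim 2.** If $\ell_i$ is active, then $g_i$ divides $\hat d_1$ or $\hat d_2$, or $g_i\in\mathcal G$.

*Proof.* The aim is an upper bound for the periods. The definition of $\mathcal G$ is symmetric under exchange of the coordinate axes, so we may assume $X=1$, $Y<1$ at a point $w=(a,b)\in\ell_i$ on no other line. Near $w$, $X$ is $\pm$ one of its three forms, and $\ell_i$ is a level set of this form.

Suppose $\ell_i$ is $a=\text{const}$. Then the form is $ac_1$, or $ac_1+bc_2$ with $c_2=0$. Either way $|ac_1|=1$ and $g_i=|c_1|$. Also $|ad_1|\le Y<1=|ac_1|$, so $|c_1|>|d_1|$ and $g_i=\hat d_1$. In the same way, if $\ell_i$ is $b=\text{const}$ then $g_i=\hat d_2$.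

Otherwise the form is $ac_1+bc_2$ with $c_1c_2\ne0$, and $g_i=\gcd(c_1,c_2)$. If $|c_j|\ge|d_j|$ for some $j$, then $\hat d_j=|c_j|$ and $g_i\mid\hat d_j$. Suppose now $|c_j|<|d_j|$ for both $j$. From $Y<1$ we get $|ad_1|,|bd_2|<1$, hence $|ac_1|,|bc_2|<1$. But $|ac_1+bc_2|=1$. If one of $ac_1,bc_2$ were $0$, or if they had opposite signs, the sum would have absolute value $<1$. So they are nonzero with equal sign and $|ac_1|+|bc_2|=1$. In particular $a,b\ne0$. If $ad_1,bd_2$ had equal sign, then $|ad_1+bd_2|=|ad_1|+|bd_2|>|ac_1|+|bc_2|=1$, contradicting $Y<1$. So $ad_1$ and $bd_2$ have opposite signs. Multiplying, $a^2b^2c_1c_2d_1d_2<0$, i.e. $c_1c_2d_1d_2<0$. Finally, $|a|<1/|d_1|$ and $|b|<1/|d_2|$ give $1=|ac_1|+|bc_2|<\frac{|c_1|}{|d_1|}+\frac{|c_2|}{|d_2|}$. Hence $g_i\in\mathcal G$. $\square$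

**Claim 3.** Each $g\in\mathcal G$ arising from the pair $\{m_1,m_2\}$ equals $g_i$ for an active line.

*Proof.* The aim is the matching lower bound. By symmetry let $g=\gcd(c_1,c_2)$ come from the first bullet, and put $\tau_j=|c_j|/|d_j|\in(0,1)$, with $\tau_1+\tau_2>1$. The interval $1-\tau_2<u<\tau_1$ is nonempty and lies in $(0,1)$. For $u$ in it let $ac_1=u$, $bc_2=1-u$. Then $ac_1,bc_2>0$ and $ac_1+bc_2=1$, so $X=1$; also $|ad_1|=u/\tau_1<1$ and $|bd_2|=(1-u)/\tau_2<1$. Since $c_1c_2d_1d_2<0$, the numbers $ad_1$ and $bd_2$ have opposite signs, so $|ad_1+bd_2|\le\max(|ad_1|,|bd_2|)$ and $Y<1$. These points form an open segment of the line $ac_1+bc_2=1$, which has $h=1/g$. All but finitely many of them are on no other line, so this line is active. $\square$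

## 9. A formula for $q!\,\gamma_4$, and the rider $(2,3),(2,-3)$

Collect Section 5 (codimension $1$), the types (i)–(iv) of Section 6 with their multiplicities, and (6), with all constants absorbed into $K$:
$$q!\,\gamma_4=K+\mathcal O(n)-\mathcal E(n),\qquad \mathcal O(n)=\tfrac23\tbinom q2\sum_r\hat c_r\hat d_r\,\bar B_3(n/\hat d_r),\tag{7}$$
$$\mathcal E(n)=6\tbinom q3\sum_r\Big(1-\frac{\hat c_r}{\hat d_r}\Big)\bar B_2\Big(\frac n{\hat d_r}\Big)+6\tbinom q3\sum_{\{r,s\}}\sum_{i}\omega^{rs}_i\,\bar B_2\Big(\frac n{g^{rs}_i}\Big)+6\tbinom q4\Big(\sum_rA_r\Big)\sum_r(\hat d_r-\hat c_r)\,\bar B_2\Big(\frac n{\hat d_r}\Big).$$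
Here $6\binom q3=2\cdot3\binom q3$ in the first sum comes from $\mu=2$ and the factor $3$ in type (ii). All coefficients of $\bar B_2$ in $\mathcal E$ and of $\bar B_3$ in $\mathcal O$ are $\ge0$.

*Proof of Theorem A.* Let $m_1=(2,3)$, $m_2=(2,-3)$, so that $\hat d_1=\hat d_2=3$.

**Step 1 (sort the lines).** The purpose is to isolate the terms that are not functions of $n$ mod $3$. The six forms are $2a,\ 2b,\ 2a+2b$ (for $X$) and $3a,\ -3b,\ 3a-3b$ (for $Y$). Their $\pm1$ level sets have $g=2,2,2,3,3,3$. In (7) everything except the lines with $g=2$ is constant or depends only on $n$ mod $3$. On $2a=\pm1$ we have $Y\ge|3a|=\frac32>1$, so $f$ vanishes nearby and $J=0$; likewise on $2b=\pm1$. There remain the two lines $2a+2b=\pm1$.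

**Step 2 (the weight of $a+b=\frac12$).** The purpose is to compute $\omega$. Here $p=(1,1)$. None of the $Y$-forms is constant on this line, so by the proof of Claim 1, $Y\ne1$ at points on no other line, and $J\ne0$ only where $X=1$ and $Y<1$. Now $Y<1$ forces $a,b<\frac13$, hence $a,b>\frac16$, so $a\in(\frac16,\frac13)$. Conversely, for such $a$ we have $2a,2b<\frac23$, so $X=1$ and near the point $X=2(a+b)$, while $Y=3\max(a,b)<1$ since $a,b>0$. The function $(1-X)_+=(1-2p\cdot w)_+$ has gradient jump $2p$, so $J=2(1-3\max(a,b))$. The primitive vector along the line is $(1,-1)$, so we may integrate over $a$. By the symmetry $a\leftrightarrow b$ about $a=\frac14$,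
$$\int J\,d\lambda=2\cdot2\int_{1/4}^{1/3}(1-3a)\,da=4\cdot\frac{(1/4)^2}{6}=\frac1{24},\qquad\omega=\frac1{48}.$$
The line $a+b=-\frac12$ gives the same value, since $f(-w)=f(w)$.

**Step 3 (the difference).** The purpose is to read off $\gamma_4$. By Steps 1 and 2, $\kappa_{12}(n)=-\frac1{24}\bar B_2(n/2)+(\text{a function of }n\bmod3)$. Since $6\binom q3/q!=1/(q-3)!$ and $\frac{n+3}2\equiv\frac{n+1}2$ mod $1$,
$$\gamma_4(q;n+3)-\gamma_4(q;n)=-\frac1{24(q-3)!}\Big(\bar B_2\big(\tfrac{n+1}2\big)-\bar B_2\big(\tfrac n2\big)\Big).$$
With $B_2(0)=\frac16$ and $B_2(\frac12)=-\frac1{12}$ the bracket is $-\frac14$ for even $n$ and $\frac14$ for odd $n$, so the difference is $\frac{(-1)^n}{96\,(q-3)!}$. $\blacksquare$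

So $\Lambda=3$ is not a period of $\gamma_4$ for this rider, for any $q\ge3$, and the conjecture is false.

## 10. Fourier coefficients that cannot cancel

For the exact period of a general rider, no contribution may cancel another. Different moves, different pairs, and the two kinds of terms $\mathcal O$ and $\mathcal E$ all mix in (7). Fourier analysis separates them.

Write $e(x)=e^{2\pi ix}$. A periodic function on $\mathbb Z$ is uniquely a finite sum $\sum_{\theta\in\mathbb Q/\mathbb Z}\hat\phi(\theta)e(n\theta)$. An integer $P$ is a period iff $e(P\theta)=1$ whenever $\hat\phi(\theta)\ne0$. So the least period is the lcm of the orders of those $\theta\in\mathbb Q/\mathbb Z$ with $\hat\phi(\theta)\ne0$. For example, $\bar B_2(n/2)=\frac1{24}+\frac18(-1)^n$ has coefficients $\frac1{24}$ at $\theta=0$ and $\frac18$ at $\theta=\frac12$, hence least period $2$.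

Recall the absolutely convergent expansions
$$\bar B_2(x)=\frac1{2\pi^2}\sum_{j\ne0}\frac{e(jx)}{j^2},\qquad \bar B_3(x)=\frac{3}{4\pi^3i}\sum_{j\ne0}\frac{e(jx)}{j^3}.$$

**Step 1 (coefficients of the building blocks).** The purpose is to find signs. Put $x=n/g$ and group $j$ mod $g$. The function $n\mapsto\bar B_2(n/g)$ has the coefficient
$$\frac1{2\pi^2}\sum_{j\equiv a\,(g),\,j\ne0}j^{-2}>0$$
at *every* $\theta=a/g$, and $0$ elsewhere. The function $n\mapsto\bar B_3(n/g)$ has coefficients $\frac3{4\pi^3i}\sum_{j\equiv a\,(g),\,j\ne0}j^{-3}$ at $a/g$ and $0$ elsewhere, so all are purely imaginary. For $0<a<g/2$ the $j\equiv a$ are the numbers $a+tg$ and $-((t+1)g-a)$ with $t\ge0$, so the coefficient is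
$$-i\cdot\frac3{4\pi^3}\sum_{t\ge0}\Big[\frac1{(a+tg)^3}-\frac1{((t+1)g-a)^3}\Big].$$
Since $a+tg<(t+1)g-a$, every bracket is positive: the coefficient is $-i$ times a positive number. If $g\le2$ the function is $0$, because $B_3(0)=B_3(\frac12)=0$.

**Step 2 (separation).** The purpose is to see that $\mathcal O$ and $\mathcal E$ cannot interfere. By Step 1 and (7), for $\theta\ne0$ the coefficient of $q!\gamma_4$ at $\theta$ has its real part from $-\mathcal E$ only and its imaginary part from $\mathcal O$ only. All coefficients of $\bar B_2$ in $\mathcal E$ are $\ge0$, so all contributions to the real part are $\le0$. A single strictly negative one makes the coefficient nonzero.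

*Proof of Theorem B.*

**Part 1 ($q\ge3$).** We show that the orders occurring have lcm exactly $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$. If $\hat d_r\ge2$, then $\hat c_r<\hat d_r$, so $\bar B_2(n/\hat d_r)$ occurs in $\mathcal E$ with a positive coefficient, and the coefficient at $\theta=1/\hat d_r$ has nonzero (negative) real part; its order is $\hat d_r$. If $g\in\mathcal G$ and $g\ge2$, Claim 3 gives an active line with $g_i=g$, so by Claim 1 $\bar B_2(n/g)$ occurs with positive coefficient, and the coefficient at $\theta=1/g$ has nonzero real part; its order is $g$. Hence the period is divisible by $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$. Conversely, inactive lines have $\omega_i=0$. So by (7) and Claim 2 every $\theta\ne0$ in the support has order dividing some $\hat d_r$ or some $g\in\mathcal G$. So the period is exactly $\operatorname{lcm}(\{\Lambda\}\cup\mathcal G)$, and it divides $\Lambda$ iff every $g\in\mathcal G$ divides $\Lambda$.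

**Part 2 ($q=2$).** Now only $\mathcal O$ is present, and we show that its terms do not cancel. Since $\binom23=\binom24=0$, $\mathcal E=0$ and $2\gamma_4=K+\frac23\sum_r\hat c_r\hat d_r\bar B_3(n/\hat d_r)$. Terms with $\hat d_r\le2$ vanish. So the support outside $0$ consists of $\theta$ whose orders divide some $\hat d_r\ge3$. If $\hat d_r\ge3$, then $\hat c_r\hat d_r>0$ and $\theta=1/\hat d_r\in(0,\frac12)$. At a point $\theta\in(0,\frac12)$ each term $\bar B_3(n/\hat d_s)$ contributes either $0$ (if $\theta\notin\frac1{\hat d_s}\mathbb Z$) or a positive multiple of $-i$ (if $\theta=a/\hat d_s$ with $0<a<\hat d_s/2$). So nothing cancels, and the coefficient at $1/\hat d_r$ is nonzero. The period is exactly $\operatorname{lcm}\{\hat d_r:\hat d_r\ge3\}$, which divides $\Lambda$.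

**Part 3 ($\gamma_3$).** The same positivity, used on codimension $1$ alone. By Section 5 and (2),
$$q!\,\gamma_3=\text{const}-\tbinom q2\sum_rp_r=\text{const}+\tbinom q2\sum_r(\hat d_r-\hat c_r)\,\bar B_2(n/\hat d_r).$$
Every $\theta\ne0$ in the support has order dividing some $\hat d_r$, hence dividing $\Lambda$. If $\hat d_r\ge2$, then $\hat d_r>\hat c_r$. Since all coefficients of the $\bar B_2$ are nonnegative, the coefficient at $\theta=1/\hat d_r$ is positive. So the period is exactly $\Lambda$. $\blacksquare$
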